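# Polynomial growth of the Bohnenblust–Hille constants for the Lorentz spaces $\ell_{2m/(m+1),1}$

## A two-by-two matrix measured in several norms

Take the matrix
$$A=\begin{pmatrix}1&1\\1&-1\end{pmatrix}$$
and the bilinear form $L_A(x,y)=x_1y_1+x_1y_2+x_2y_1-x_2y_2$ on $\mathbb C^2\times\mathbb C^2$. How large does it get when all $|x_i|,|y_j|\le1$? For fixed $y$ the best $x$ aligns phases, so the supremum over $x$ is $|y_1+y_2|+|y_1-y_2|$. By Cauchy–Schwarz and the parallelogram law,
$$|y_1+y_2|+|y_1-y_2|\le\sqrt2\,\big(2|y_1|^2+2|y_2|^2\big)^{1/2}\le2\sqrt2 ,$$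
and $y=(1,i)$ gives $|1+i|+|1-i|=2\sqrt2$. So the sup norm of the form is exactly $2\sqrt2$.

Now look at the coefficients: four numbers of modulus $1$. Their $\ell_q$-norm is $4^{1/q}$. For $q=1$ this is $4$, more than $2\sqrt2$; for $q=2$ it is $2$, less than $2\sqrt 2$. Equality $4^{1/q}=2\sqrt2=4^{3/4}$ occurs at $q=4/3$.

The exponent $4/3$ is no accident of size two. Let $F=(e^{2\pi i st/n})_{s,t=1}^n$ be the Fourier matrix. Since $F$ is $\sqrt n$ times a unitary, $|x^TFy|\le\sqrt n\,\|x\|_2\|y\|_2\le n^{3/2}$ whenever $\|x\|_\infty,\|y\|_\infty\le1$. The $n^2$ coefficients have modulus $1$, so their $\ell_q$-norm is $n^{2/q}$. An inequality "$\ell_q$-norm of the coefficients $\le C\cdot$ sup norm", with $C$ independent of $n$, therefore forces $2/q\le3/2$, that is, $q\ge4/3$.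

In this test only the *number* of entries mattered, since all entries had the same size. A norm that agrees with $\ell_{4/3}$ on flat arrays but is larger on arrays with many different sizes passes the same test. The Lorentz norm of $\ell_{4/3,1}$ is such a norm. Does the inequality survive with it? And if we pass from $2$ variables to $m$, how fast does the constant grow with $m$?

## Lorentz norms, the constants, and the statements

Sequences are $\mathbb C$-valued.

**Definition (rearrangement).** For a nonempty index set $I$ and $x\in\ell_\infty(I)$, the non-increasing rearrangement $x^*=(x^*_j)_{j\in J}$ is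
$$x_j^*=\inf\{\lambda>0:\ \operatorname{card}\{i\in I:|x_i|>\lambda\}<j\},\qquad j\in J,$$
where $J=\{1,\dots,n\}$ if $\operatorname{card}I=n$, and $J=\mathbb N$ if $I$ is infinite. So $x_1^*$ is the largest modulus, $x_2^*$ the second largest, and so on.

**Definition (Lorentz space).** For $1\le p<\infty$, $\ell_{p,1}(I)$ consists of all $x$ with
$$\|x\|_{\ell_{p,1}}=\sum_{k\in J}x_k^*\big(k^{1/p}-(k-1)^{1/p}\big)<\infty .$$

For example, if $x=(2,1)$ and $p=4/3$, then $\|x\|_{\ell_{p,1}}=2\cdot1+1\cdot(2^{3/4}-1)=1+2^{3/4}\approx2.68$, while $\|x\|_{\ell_p}=(2^{4/3}+1)^{3/4}\approx2.57$. If $x$ has $N$ entries of modulus $1$ and the rest are zero, the sum telescopes and $\|x\|_{\ell_{p,1}}=N^{1/p}=\|x\|_{\ell_p}$. The weights $k^{1/p}-(k-1)^{1/p}$ are non-increasing in $k$, so by the rearrangement inequality $\|x\|_{\ell_{p,1}}$ is the supremum, over all ways of pairing entries with weights, of the weighted sum of moduli. Hence it is a norm.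

Let $x$ have $N$ nonzero entries, and put $x_{N+1}^*=0$. Summation by parts gives
$$\|x\|_{\ell_{p,1}}=\sum_{k\le N}(x_k^*-x_{k+1}^*)\,k^{1/p}.\tag{1}$$
Since $x^*=\sum_{k\le N}(x^*_k-x^*_{k+1})\mathbf 1_{\{1,\dots,k\}}$ and $\|\mathbf 1_{\{1,\dots,k\}}\|_{\ell_p}=k^{1/p}$, the triangle inequality shows $\|x\|_{\ell_p}\le\|x\|_{\ell_{p,1}}$. An inequality for $\ell_{p,1}$ is thus stronger than one for $\ell_p$.

**Definition (the constants).** For $m,n\in\mathbb N$ let $\mathcal M(m,n)$ be the set of all $\mathbf i=(i_1,\dots,i_m)$ with $1\le i_k\le n$. Write $[n]=\{1,\dots,n\}$. For a complex matrix $a=(a_{\mathbf i})_{\mathbf i\in\mathcal M(m,n)}$ put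
$$L_a(x^1,\dots,x^m)=\sum_{\mathbf i}a_{\mathbf i}\,x^1_{i_1}\cdots x^m_{i_m},\qquad \|a\|_\infty=\sup\big\{|L_a(x^1,\dots,x^m)|:\ x^k\in\mathbb C^n,\ \|x^k\|_\infty\le1\big\}.$$
For a Banach sequence space $X$ (defined over arbitrary index sets), $\mathrm{BH}^{\mathrm{mult}}_X(m)\in[1,\infty]$ is the best constant $C\ge1$ such that $\|(a_{\mathbf i})\|_X\le C\|a\|_\infty$ for every $n$ and every $a=(a_{\mathbf i})_{\mathbf i\in\mathcal M(m,n)}$.

Beware that $\|a\|_\infty$ is the norm of the form, not the largest entry. Throughout,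
$$p=p_m=\frac{2m}{m+1},\qquad \frac1p=\frac12+\frac1{2m},\qquad \frac1{p'}=1-\frac1p=\frac{m-1}{2m},\qquad \mathrm B(m)=\mathrm{BH}^{\mathrm{mult}}_{\ell_{p_m}}(m).$$

For $m=1$ everything is explicit: $p_1=1$, all Lorentz weights are $1$, and $\|a\|_\infty=\sum_i|a_i|=\|a\|_{\ell_{1,1}}$, so the constant is $1$. For $m=2$ we have $p=4/3$.

We rely on the following quoted facts. The theorem of Bohnenblust and Hille says $\mathrm B(m)<\infty$ for every $m$. Blei and Fournier proved $\mathrm{BH}^{\mathrm{mult}}_{\ell_{p_m,1}}(m)<\infty$ for every $m$. Bayart, Pellegrino and Seoane showed that there is $\kappa>1$ with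
$$\mathrm B(m)\le\kappa\,m^{(1-\gamma)/2}\quad\text{for all }m,\tag{2}$$
where $\gamma$ is the Euler–Mascheroni constant. For the Lorentz norm, a general comparison of $\ell_p$ with $\ell_{p,1}$ on finite sets gives constants $C_0>0$, $\delta>1$ with $\|a\|_{\ell_{p_m,1}}\le C_0m^\delta\log(n+1)\|a\|_\infty$: polynomial in $m$, but with a factor that depends on $n$. The paper of Andreas Defant and Mieczysław Mastyło, "Bohnenblust-Hille inequalities for Lorentz spaces via interpolation" (arXiv:1508.05554, 2015), is the source of our question: does there exist $\delta>0$ such that $\mathrm{BH}^{\mathrm{mult}}_{\ell_{p_m,1}}(m)\le m^\delta$ for each $m$? The answer is yes.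

**Theorem 1.** For all $m\ge2$, $\mathrm{BH}^{\mathrm{mult}}_{\ell_{p_m,1}}(m)\le7\,m^{3/2}\,\mathrm B(m)$. With (2) this gives $\mathrm{BH}^{\mathrm{mult}}_{\ell_{p_m,1}}(m)\le7\kappa\,m^{2-\gamma/2}$ for $m\ge2$. Consequently
$$\mathrm{BH}^{\mathrm{mult}}_{\ell_{p_m,1}}(m)\le m^\delta\quad\text{for all }m\ge1,\qquad\delta=2-\tfrac\gamma2+\log_2(7\kappa).$$

The last line follows from the one before it: for $m\ge2$ we have $7\kappa=2^{\log_2(7\kappa)}\le m^{\log_2(7\kappa)}$, and for $m=1$ the constant is $1=1^\delta$.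

**Theorem 2.** $\mathrm{BH}^{\mathrm{mult}}_{\ell_{p_m,1}}(m)\ge\frac1{16}\sqrt m$ for all $m$.

For the third statement, call a Banach sequence space $X$ *symmetric* if on finite index sets its norm is monotone in the moduli and depends only on the nonzero part of $x^*$. Let $\varphi_X(k)=\|\mathbf 1_A\|_X$ for $\operatorname{card}A=k$, normalized by $\varphi_X(1)=1$, and let $\Phi_m(X)=\sup_k\varphi_X(k)k^{-1/p_m}$. For instance $\varphi_{\ell_q}(k)=k^{1/q}$, so $\Phi_m(\ell_q)$ is $1$ if $q\ge p_m$ and $\infty$ if $q<p_m$. Also $\Phi_m(\ell_{p_m,1})=1$.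

**Theorem 3.** Let $X$ be a symmetric Banach sequence space. With $\delta$ as in Theorem 1, for all $m$,
$$\tfrac12\,\Phi_m(X)\le\mathrm{BH}^{\mathrm{mult}}_X(m)\le m^\delta\,\Phi_m(X).$$
In particular $\mathrm{BH}^{\mathrm{mult}}_X(m)<\infty$ if and only if $\Phi_m(X)<\infty$, and $\ell_{p_m,1}$ is the smallest symmetric space with a Bohnenblust–Hille inequality of order $m$.

Theorems 1 and 2 leave the exact exponent of growth undetermined.

## Hölder against the weights, and the logarithm it leaves

From here until the end of the proof of Theorem 1, $m\ge2$. Since $\mathrm B(m)$ is polynomial in $m$, the first thing to try is to compare the two norms by Hölder. For this we need the size of the weights.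

**Lemma 1.** For $r\in\mathbb N$: $0\le r^{1/p}-(r-1)^{1/p}\le r^{1/p-1}=r^{-1/p'}$.

*Proof.* Since $0\le1-\frac1r\le1$ and $\frac1p\le1$, we have $(1-\frac1r)^{1/p}\ge1-\frac1r$. Hence $r^{1/p}-(r-1)^{1/p}=r^{1/p}\big(1-(1-\frac1r)^{1/p}\big)\le r^{1/p}\cdot\frac1r$. $\square$

For later examples we also note a lower bound: by the mean value theorem, the weight is at least $\frac1p\,r^{1/p-1}$.

Now let $x$ have $N$ entries. Hölder and Lemma 1 give
$$\|x\|_{\ell_{p,1}}\le\|x\|_{\ell_p}\Big(\sum_{r\le N}\frac1r\Big)^{1/p'}\le\|x\|_{\ell_p}\,(1+\ln N)^{1/p'}.$$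
For $N=n^m$ this yields $\|a\|_{\ell_{p,1}}\le\mathrm B(m)(1+m\ln n)^{1/p'}\|a\|_\infty$. The dependence on $m$ is fine, but $n$ has not disappeared. As a comparison of norms this cannot be improved by more than a factor $2$: for $x_k=k^{-1/p}$, $k\le N$, with $S=\sum_{k\le N}1/k$, we have $\|x\|_{\ell_p}=S^{1/p}$ and $\|x\|_{\ell_{p,1}}\ge\frac1pS$, so the ratio is at least $\frac1pS^{1/p'}\ge\frac12S^{1/p'}$. We must use that $x$ is the coefficient array of a form.

One useful thing remains. If only ranks in a window $X<r\le Y$ occur, the loss is about $(\ln(Y/X))^{1/p'}\le(\ln(Y/X))^{1/2}$ (when this logarithm is at least $1$). A window with $\ln(Y/X)$ polynomial in $m$ is affordable, wherever it sits. So cut the indices into rank windows? There are two obstacles. The number of windows still grows with $n$, and the part of $a$ in a window is not under control: restricting a matrix to a set of indices can *increase* the sup norm. In the matrix $A$ above all moduli are equal, so we may give the three entries $+1$ the ranks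 $1,2,3$. The window $r\le3$ leaves $\begin{pmatrix}1&1\\1&0\end{pmatrix}$, and $x=y=(1,1)$ shows that its norm is $3>2\sqrt2$. Restriction to a *product set* is harmless, since it amounts to setting some coordinates of the $x^k$ to zero. To add up over many windows, we need product sets for which the norms add up to at most $\|a\|_\infty$. The next section gives two tools: one such family of product sets, and an $n$-free inequality for the indices that do not fit into the family.

## A mixed inequality with an exponential constant, and pinching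

**Lemma 2.** Let $m\ge2$ and $D=2^{(m-1)/2}$. For each $k$,
$$\sum_{t=1}^n\Big(\sum_{\mathbf i:\,i_k=t}|a_{\mathbf i}|^2\Big)^{1/2}\le D\,\|a\|_\infty .$$
Hence, if $w\ge0$ satisfies $\sum_{\mathbf i:\,i_k=t}w_{\mathbf i}^2\le\varepsilon$ for all $t\in[n]$, then $\sum_{\mathbf i}|a_{\mathbf i}|w_{\mathbf i}\le\sqrt\varepsilon\,D\,\|a\|_\infty$.

*Proof.* **Step 1: one group of variables.** We show that $L_1$ and $L_2$ norms of linear forms in random phases are comparable. Let $z_j$ be independent and uniform on the unit circle and $f=\sum_jc_jz_j$. In $\mathbb E|f|^4=\sum c_jc_k\overline{c_l}\,\overline{c_q}\,\mathbb E(z_jz_k\overline{z_l}\,\overline{z_q})$ only terms with $\{j,k\}=\{l,q\}$ as multisets survive: two for each ordered pair $j\ne k$, and one for $j=k$. So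
$$\mathbb E|f|^4=2\Big(\sum_j|c_j|^2\Big)^2-\sum_j|c_j|^4\le2\|f\|_2^4 .$$
Hölder applied to $|f|^2=|f|^{2/3}|f|^{4/3}$ with exponents $\frac32$ and $3$ gives $\|f\|_2^2\le\|f\|_1^{2/3}\|f\|_4^{4/3}\le2^{1/3}\|f\|_1^{2/3}\|f\|_2^{4/3}$. Therefore $\|f\|_2\le\sqrt2\,\|f\|_1$.

**Step 2: several groups.** We claim that a form $f$ that is linear in each of $d\ge1$ independent groups of such variables, with coefficient array $c$, satisfies $\mathbb E|f|\ge2^{-d/2}\|c\|_2$. The case $d=1$ is Step 1. For $d\ge2$ write $f=\sum_jg_jz_j$, where $z$ is the last group and the $g_j$ are forms in the other $d-1$ groups. Apply Step 1 in $z$ with the other groups fixed, and then Minkowski's inequality (the norm of the expectation of the vector $(|g_j|)_j$ is at most the expectation of its norm):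
$$\mathbb E|f|\ge2^{-1/2}\,\mathbb E\Big(\sum_j|g_j|^2\Big)^{1/2}\ge2^{-1/2}\Big(\sum_j(\mathbb E|g_j|)^2\Big)^{1/2}.$$
By induction $\mathbb E|g_j|$ is at least $2^{-(d-1)/2}$ times the $\ell_2$-norm of the coefficients of $g_j$, and the claim follows.

**Step 3: summing over slices.** Let $f_t$ be the $(m-1)$-form with coefficients $(a_{\mathbf i})_{i_k=t}$ in the variables of the slots other than $k$. Fix those variables at a point $z$ of the torus and choose $x^k_t$ unimodular with $x^k_tf_t(z)=|f_t(z)|$. Then $L_a=\sum_t|f_t(z)|$, so $\sum_t|f_t(z)|\le\|a\|_\infty$ for every $z$. Take expectations and use Step 2 with $d=m-1$: this is the first claim.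

**Step 4: weights.** By Cauchy–Schwarz in each slice, $\sum_{i_k=t}|a_{\mathbf i}|w_{\mathbf i}\le\sqrt\varepsilon\,\big(\sum_{i_k=t}|a_{\mathbf i}|^2\big)^{1/2}$. Sum over $t$. $\square$

For $A$ above, each of the two rows has $\ell_2$-norm $\sqrt2$, and the lemma reads $2\sqrt2\le\sqrt2\cdot2\sqrt2=4$.

The lemma is free of $n$, and its cost $D$ is exponential in $m$. But a weight whose slice sums are at most $\varepsilon=2^{-(m-1)}$ costs exactly $\sqrt\varepsilon D=1$: if an exponential gain in $w$ is available, the bad constant does no harm.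

**Lemma 3 (pinching).** Let $m\ge2$ and let $J$ be finite. For each $k\in\{1,\dots,m\}$ let $B_{j,k}\subset[n]$, $j\in J$, be pairwise disjoint, and put $B_j=\prod_{k=1}^mB_{j,k}$. Then $\sum_{j\in J}\|a\mathbf 1_{B_j}\|_\infty\le\|a\|_\infty$.

For $m=2$ this says that the norms of the diagonal blocks of a matrix add up to at most the norm of the matrix. Disjointness is needed in *every* slot: the two rows of $A$, that is, the blocks $\{1\}\times\{1,2\}$ and $\{2\}\times\{1,2\}$, have norm $2$ each, and $4>2\sqrt2$.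

*Proof.* By compactness and a rotation of one vector, choose $x^{k,(j)}$ in the unit ball of $\ell_\infty^n$, supported in $B_{j,k}$, with $L_a(x^{1,(j)},\dots,x^{m,(j)})=\|a\mathbf 1_{B_j}\|_\infty$. (On vectors supported in the $B_{j,k}$, the forms of $a$ and of $a\mathbf 1_{B_j}$ coincide.) We glue these vectors with random phases that destroy all mixed terms. Let $\zeta_{j,k}$, $j\in J$, $1\le k<m$, be independent and uniform on the circle, and put $\zeta_{j,m}=\prod_{k<m}\overline{\zeta_{j,k}}$. The vectors $x^k=\sum_j\zeta_{j,k}x^{k,(j)}$ lie in the unit ball, because for fixed $k$ the summands have disjoint supports. Expanding,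
$$L_a(x^1,\dots,x^m)=\sum_{j_1,\dots,j_m\in J}\Big(\prod_{k<m}\zeta_{j_k,k}\,\overline{\zeta_{j_m,k}}\Big)L_a(x^{1,(j_1)},\dots,x^{m,(j_m)}).$$
The factors of the bracket for different $k$ are independent, and the $k$-th one has expectation $1$ if $j_k=j_m$ and $0$ otherwise. So the bracket has expectation $1$ if $j_1=\dots=j_m$ and $0$ otherwise. Taking expectations,
$$\sum_j\|a\mathbf 1_{B_j}\|_\infty=\mathbb E\,L_a(x^1,\dots,x^m)\le\|a\|_\infty.\qquad\square$$

## A scale for every coordinate

We now fix the notation for the proof of Theorem 1. Let $\|a\|_\infty\le1$. Enumerate $\mathcal M(m,n)$ so that $|a_{\mathbf i}|$ is non-increasing, and let $r(\mathbf i)$ be the rank of $\mathbf i$. With $b_{\mathbf i}=r^{1/p}-(r-1)^{1/p}$, $r=r(\mathbf i)$, we have by Lemma 1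
$$\|a\|_{\ell_{p,1}}=\sum_{\mathbf i}|a_{\mathbf i}|b_{\mathbf i},\qquad b_{\mathbf i}^2\le r(\mathbf i)^{-(m-1)/m},\qquad b_{\mathbf i}^{p'}\le\frac1{r(\mathbf i)}.\tag{3}$$
Lemma 2 is applied with $w=b$ restricted to suitable sets of indices. What matters is the sum of $b_{\mathbf i}^2$ over parts of a slice $\{\mathbf i:i_k=t\}$, the *mass* of that part. We want to know from which rank on a slice acquires non-negligible mass.

**Definition (scales).** Put $\varepsilon=2^{-(m-1)}$, so that $\sqrt\varepsilon\,D=1$. For $h\in\{0,1,2,\dots\}$ and $1\le k\le m$ let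
$$T_h^k=\Big\{t\in[n]:\ \sum_{\mathbf i:\,i_k=t,\ r(\mathbf i)\le2^{hm}}b_{\mathbf i}^2\ge\varepsilon\Big\}.$$
These sets increase with $h$. Let $h_k(t)=\min\{h:t\in T_h^k\}$, with $h_k(t)=\infty$ if there is no such $h$. For an index $\mathbf i$ let $H(\mathbf i)=\max_kh_k(i_k)$.

*How many coordinates have scale at most $h$?* Adding the defining inequalities over $t\in T_h^k$, and using that ranks are distinct and $\sum_{r\le R}r^{-1+1/m}\le\int_0^Rs^{-1+1/m}\,ds=mR^{1/m}$, we get $\varepsilon\operatorname{card}T_h^k\le m2^h$, that is,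
$$\operatorname{card}T_h^k\le c\,2^h,\qquad c=\frac m\varepsilon=m2^{m-1}.\tag{4}$$

**Example (cube order).** Let $m\ge3$, $n=2^q$, and let all $|a_{\mathbf i}|$ be equal, so that any enumeration is allowed. Enumerate by increasing $\max_ki_k$, so that $r(\mathbf i)\le N^m$ exactly when $\max_ki_k\le N$. Then $h_k(t)=\lceil\log_2t\rceil$. Indeed, if $t>2^h$, no index with $i_k=t$ has rank at most $2^{hm}$, the sum is empty, and $t\notin T_h^k$. If $t\le2^h\le n$, there are $2^{h(m-1)}$ indices with $i_k=t$ in $[2^h]^m$. Each has $b_{\mathbf i}^2\ge\frac1{p^2}r(\mathbf i)^{-(m-1)/m}\ge\frac14\,2^{-h(m-1)}$, and the sum is at least $\frac14\ge\varepsilon$. So the scale of a coordinate is its logarithm. Moreover $H(\mathbf i)=\lceil\log_2\max_ki_k\rceil$, and $2^{(H-1)m}<r(\mathbf i)\le2^{Hm}$: the scale of the largest coordinate determines the rank up to a factor $2^m$.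

For a general matrix no such rigid relation holds. But we will see that the indices where it fails badly can be removed with Lemma 2. The following classification starts the removal.

**Type I.** An index $\mathbf i$ is of type I if for some $k$ either $h_k(i_k)=\infty$, or $h_k(i_k)\ge1$ and $r(\mathbf i)\le2^{(h_k(i_k)-1)m}$. These are the indices whose rank is too small for the scale of one of their coordinates.

If $\mathbf i$ is not of type I, then $H=H(\mathbf i)$ is finite and
$$r(\mathbf i)>2^{(H-1)m}.\tag{5}$$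
For $H\ge1$ take a slot $k$ with $h_k(i_k)=H$; for $H=0$ the right side is $2^{-m}<1$.

**Charging to the largest scale.** In the cube order, the slice $i_k=t$ has mass at every dyadic scale $h\ge\lceil\log_2t\rceil$, and the total mass of the slice grows with $\log n$. To see this, note that for $\lceil\log_2t\rceil\le h\le q$ the slice has at least $2^{h(m-1)}-2^{(h-1)(m-1)}\ge\frac12\,2^{h(m-1)}$ indices in $[2^h]^m\setminus[2^{h-1}]^m$ when $h\ge1$, each with $b_{\mathbf i}^2\ge\frac14\,2^{-h(m-1)}$, hence mass at least $\frac18$ there. So Lemma 2 with a single fixed $k$ fails. The remedy is to let an index be handled in a slot where its scale is *maximal*: we assign every index that is not of type I to the least $k$ with $h_k(i_k)=H(\mathbf i)$. Fix $k,t$ and $h=h_k(t)$. The indices assigned to $k$ with $i_k=t$ have $i_{k'}\in T_h^{k'}$ for all $k'\ne k$, so by (4) there are at most $(c2^h)^{m-1}$ of them. By (5) each has $b_{\mathbf i}^2\le2^{-(h-1)(m-1)}$. Their mass is at most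
$$(c2^h)^{m-1}\,2^{-(h-1)(m-1)}=(2c)^{m-1}=(m2^m)^{m-1},\tag{6}$$
with no $n$ left. Lemma 2, applied once for each $k$, bounds the part of $\sum|a_{\mathbf i}|b_{\mathbf i}$ that is not of type I by $m\,(m2^m)^{(m-1)/2}D$. Together with the bound $m$ for type I proved below, this is a bound independent of $n$, but with growth like $2^{m^2/2}$ and more. The charging scheme removes $n$; now $m$ has become the trouble.

Where can (6) be improved to mass at most $\varepsilon$? We need to gain a factor $2^{O(m^2)}$ in mass, after which Lemma 2 costs nothing. Such a gain is present if the rank exceeds $2^{Hm}$ by a large factor, and also if one coordinate has a scale much smaller than $H$, for then (4) gives far fewer choices for it. If neither happens, the rank lies in a window whose logarithmic width is polynomial in $m$, and all coordinates have comparable scales. Hölder is cheap on such a window, and comparable scales mean that the indices lie in product sets along a diagonal, where Lemma 3 applies.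

## Four types of indices: the proof of Theorem 1

Put $W=2m$ and $V=2m^2$. Type I was defined above. The other three types, for indices not of type I, with $H=H(\mathbf i)$, are as follows:

- type II: $r(\mathbf i)>2^{(H+W)m}$;
- type III: not II, and $h_{k'}(i_{k'})<H-V$ for some $k'$;
- type IV: all remaining indices.

For types II and III we use the assignment to the least $k$ with $h_k(i_k)=H(\mathbf i)$.

**Step 1: type I contributes at most $m$.** The point is that here the mass is below $\varepsilon$ by the very definition of the scales. Assign a type I index to the least $k$ for which the condition of type I holds. Fix $k$ and $t$, and consider the indices assigned to $k$ with $i_k=t$. If $h_k(t)=\infty$, then $t\notin T_h^k$ for every $h$; taking $h$ with $2^{hm}\ge n^m$, we see that even the whole slice has mass less than $\varepsilon$. If $1\le h_k(t)<\infty$, all assigned indices have rank at most $2^{(h_k(t)-1)m}$, and $t\notin T^k_{h_k(t)-1}$, so their mass is less than $\varepsilon$. If $h_k(t)=0$, there are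 none. By Lemma 2, with $w=b$ on the indices assigned to $k$ and $w=0$ elsewhere, the part assigned to $k$ contributes at most $\sqrt\varepsilon\,D\|a\|_\infty\le1$. Sum over $k$.

**Step 2: type II contributes at most $m$.** The gain comes from the large rank. Fix $k,t$ and $h=h_k(t)$. As before, there are at most $(c2^h)^{m-1}$ assigned indices with $i_k=t$. Now each has $H(\mathbf i)=h$ and $r(\mathbf i)>2^{(h+W)m}$, so $b_{\mathbf i}^2\le2^{-(h+W)(m-1)}$ by (3). Their mass is at most
$$(c\,2^{-W})^{m-1}\le2^{-(m-1)}=\varepsilon,$$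
because $2c=m2^m\le2^{2m}=2^W$. Apply Lemma 2 for each $k$.

**Step 3: type III contributes at most $m$.** The gain comes from a coordinate of small scale. Fix $k,t$ and $h=h_k(t)$. For an assigned index with $i_k=t$ we have $H(\mathbf i)=h$, and some $k'$ has $h_{k'}(i_{k'})\le h-V-1$. Here $k'\ne k$, since $h_k(i_k)=h$; also $h\ge V+1$, since scales are non-negative (if $h\le V$ there is nothing to count). There are $m-1$ choices of $k'$, then by (4) at most $c2^{h-V-1}$ choices of $i_{k'}\in T^{k'}_{h-V-1}$, and at most $c2^h$ choices for each of the other $m-2$ coordinates. By (5), $b_{\mathbf i}^2\le2^{-(h-1)(m-1)}$. The mass is at most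
$$(m-1)(c2^h)^{m-2}\,c\,2^{h-V-1}\,2^{-(h-1)(m-1)}=(m-1)(2c)^{m-1}2^{-V-1}.$$
This is at most $\varepsilon=2^{-(m-1)}$ provided $(m-1)(4c)^{m-1}\le2^{V+1}$. Indeed, since $m\le2^{m-1}$, we have $4c=m2^{m+1}\le2^{2m}$, and hence
$$(m-1)(4c)^{m-1}\le2^m\cdot2^{2m(m-1)}\le2^{2m^2}=2^V .$$
Apply Lemma 2 for each $k$.

**Step 4: type IV indices lie in diagonal blocks.** The purpose of this step is to prepare the use of Lemma 3. By (5) and the definition of the types, a type IV index satisfies
$$H-V\le h_k(i_k)\le H\quad(1\le k\le m),\qquad2^{(H-1)m}<r(\mathbf i)\le2^{(H+W)m}.\tag{7}$$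
For $u=0,1,2,\dots$ let $G_u$ be the set of type IV indices with $\lfloor H(\mathbf i)/V\rfloor=u$, that is, $uV\le H(\mathbf i)<(u+1)V$. By (7),
$$G_u\subset B_u:=\prod_{k=1}^m\big\{t\in[n]:\ (u-1)V\le h_k(t)<(u+1)V\big\}.$$
Only finitely many $B_u$ are nonempty, because there are finitely many coordinates. The intervals $[(u-1)V,(u+1)V)$ with $u$ even are pairwise disjoint, and so are those with $u$ odd. Hence for $u$ of fixed parity the sets $\{t:(u-1)V\le h_k(t)<(u+1)V\}$ are pairwise disjoint for every $k$. Lemma 3, used once for even and once for odd $u$, gives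
$$\sum_u\|a\mathbf 1_{B_u}\|_\infty\le2.\tag{8}$$

**Step 5: on $G_u$ the weights have small $\ell_{p'}$-norm.** We compute what Hölder will cost. For $\mathbf i\in G_u$, (7) and $uV\le H<(u+1)V$ give $X<r(\mathbf i)\le Y$ with
$$X=2^{(uV-1)m},\qquad Y=2^{((u+1)V+W)m}.$$
Ranks are distinct, so (3) gives
$$\sum_{\mathbf i\in G_u}b_{\mathbf i}^{p'}\le\sum_{X<r\le Y}\frac1r\le\ln\frac YX .\tag{9}$$
For the second inequality: if $u\ge1$, then $X$ is a positive integer, and we compare with $\int_X^Yds/s$. If $u=0$, then $X=2^{-m}$, and the sum is at most $1+\ln Y\le m\ln2+\ln Y=\ln(Y/X)$, since $m\ge2$. Finally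
$$\ln\frac YX=m(V+W+1)\ln2=m(2m^2+2m+1)\ln2\le4m^3,$$
because for $m\ge2$ we have $2m+1\le(1+\frac14)m^2$ and $\frac{13}4\ln2<4$. Since $1/p'\le1/2$, we obtain $\|b\mathbf 1_{G_u}\|_{\ell_{p'}}\le(4m^3)^{1/p'}\le2m^{3/2}$.

**Step 6: type IV contributes at most $4m^{3/2}\mathrm B(m)$.** By Hölder, $G_u\subset B_u$, the definition of $\mathrm B(m)$ applied to the matrix $a\mathbf 1_{B_u}$, and (8),
$$\sum_u\sum_{\mathbf i\in G_u}|a_{\mathbf i}|b_{\mathbf i}\le2m^{3/2}\sum_u\|a\mathbf 1_{B_u}\|_{\ell_p}\le2m^{3/2}\,\mathrm B(m)\sum_u\|a\mathbf 1_{B_u}\|_\infty\le4m^{3/2}\,\mathrm B(m).$$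
Note that we enlarge from $G_u$ to the product set $B_u$ *after* Hölder: the weights need $G_u$, while the sup norm needs a product set.

**Step 7: adding up.** Since $\mathrm B(m)\ge1$,
$$\|a\|_{\ell_{p,1}}=\sum_{\mathbf i}|a_{\mathbf i}|b_{\mathbf i}\le3m+4m^{3/2}\,\mathrm B(m)\le7m^{3/2}\,\mathrm B(m).$$
This is the first bound of Theorem 1. Inserting (2) gives $7\kappa\,m^{3/2+(1-\gamma)/2}=7\kappa\,m^{2-\gamma/2}$, and the form $m^\delta$ was derived after the statement. $\blacksquare$

In the cube-order example types I and II are empty, type III consists of indices with one coordinate far smaller than the largest one, and the blocks $B_u$ are cubes of comparable coordinates, strung along the diagonal and overlapping only with their neighbors. There one sees what each device is for.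

## A chain of rotations: the lower bound $\frac1{16}\sqrt m$

On flat arrays the $\ell_{p,1}$-norm equals the $\ell_p$-norm, so to separate $\ell_{p,1}$ from $\ell_p$ we need entries on many different levels: we look for about $m$ levels, with $2^l$ entries of size comparable to $2^{-l/2}/\sqrt m$ on level $l$. Each level then contributes order $1/\sqrt m$ to the Lorentz norm, and the contributions add up to order $\sqrt m$.

*Proof of Theorem 2.* For $m=1$ the constant is $1\ge\frac1{16}$. Let $m\ge2$.

**Step 1: the form.** We build it from contractions, so that its sup norm is at most $1$ automatically. Let $\sin^2\theta=\frac1m$ with $0<\theta<\pi/2$, and let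
$$U=\begin{pmatrix}1&0&0\\0&\cos\theta&-\sin\theta\\0&\sin\theta&\cos\theta\end{pmatrix}\begin{pmatrix}\frac1{\sqrt2}&\frac1{\sqrt2}&0\\\frac1{\sqrt2}&-\frac1{\sqrt2}&0\\0&0&1\end{pmatrix}=\begin{pmatrix}\frac1{\sqrt2}&\frac1{\sqrt2}&0\\\frac{\cos\theta}{\sqrt2}&-\frac{\cos\theta}{\sqrt2}&-\sin\theta\\\frac{\sin\theta}{\sqrt2}&-\frac{\sin\theta}{\sqrt2}&\cos\theta\end{pmatrix}.$$
This matrix is orthogonal. Let $v=(e_1+e_2)/\sqrt2$, a unit vector, and write $D_x=\operatorname{diag}(x)$. The $m$-form on $\mathbb C^3\times\dots\times\mathbb C^3$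
$$\langle D_{x^m}UD_{x^{m-1}}U\cdots UD_{x^1}v,\ e_3\rangle$$
has coefficients $a_{\mathbf i}=\mathbf 1_{\{i_m=3\}}\,U_{i_mi_{m-1}}\cdots U_{i_2i_1}v_{i_1}$. If $\|x^k\|_\infty\le1$, all factors are contractions on $\ell_2^3$, so $\|a\|_\infty\le1$.

**Step 2: many large coefficients on each level.** Let $1\le l\le m-1$, and consider the $2^l$ indices with $i_1,\dots,i_l\in\{1,2\}$ and $i_{l+1}=\dots=i_m=3$. The coefficient is a product of the following factors: $v_{i_1}=\frac1{\sqrt2}$; then $l-1$ entries of $U$ with row and column in $\{1,2\}$, each of modulus at least $\frac{\cos\theta}{\sqrt2}$; one entry $U_{3s}$ with $s\in\{1,2\}$, of modulus $\frac{\sin\theta}{\sqrt2}$; and $m-l-1$ factors $U_{33}=\cos\theta$. So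
$$|a_{\mathbf i}|\ge\tfrac1{\sqrt2}\Big(\tfrac{\cos\theta}{\sqrt2}\Big)^{l-1}\tfrac{\sin\theta}{\sqrt2}\cos^{m-l-1}\theta=2^{-(l+1)/2}\sin\theta\cos^{m-2}\theta\ge2^{-(l+1)/2}(em)^{-1/2}.$$
The last inequality holds because $\sin\theta=m^{-1/2}$ and $\cos^{2(m-2)}\theta\ge(1-\frac1m)^{m-1}=(1+\frac1{m-1})^{-(m-1)}\ge e^{-1}$. Having $2^l$ such entries, we conclude $a^*_{2^l}\ge2^{-(l+1)/2}(em)^{-1/2}$.

*Check for $m=3$.* Here $\sin\theta\cos\theta=\frac{\sqrt2}3$. The two indices $(s,3,3)$ with $s\in\{1,2\}$ have $|a_{\mathbf i}|=\frac{\sqrt2}6\approx0.236$. The four indices $(s,s',3)$ have modulus $\frac1{2\sqrt6}\approx0.204$ for $s'=1$ and $\frac16\approx0.167$ for $s'=2$. The formula $2^{-(l+1)/2}\sin\theta\cos\theta$ gives $\frac{\sqrt2}6$ for $l=1$ and $\frac16$ for $l=2$.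

**Step 3: summing the levels.** In the Lorentz sum keep only the ranks $2^{l-1}<k\le2^l$ with $1\le l\le m-1$; there $a_k^*\ge a^*_{2^l}$, and the weights telescope to $2^{l/p}-2^{(l-1)/p}=2^{l/p}(1-2^{-1/p})\ge2^{l/2}(1-2^{-1/2})$, since $\frac1p\ge\frac12$. Hence
$$\|a\|_{\ell_{p,1}}\ge\sum_{l=1}^{m-1}\frac{2^{-(l+1)/2}}{\sqrt{em}}\,2^{l/2}\big(1-2^{-1/2}\big)=\frac{\sqrt2-1}{2\sqrt e}\cdot\frac{m-1}{\sqrt m}\ge\frac{\sqrt2-1}{4\sqrt e}\,\sqrt m\ge\frac{\sqrt m}{16}.$$
We used $m-1\ge\frac m2$ and $\frac{\sqrt2-1}{4\sqrt e}>0.0628>\frac1{16}$. $\blacksquare$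

## All symmetric spaces, tested on flat arrays

*Proof of Theorem 3, upper bound.* We decompose a sequence into flat pieces. If $\Phi_m(X)=\infty$, there is nothing to show. Let $x$ have $N$ nonzero entries and put $x_{N+1}^*=0$. By symmetry $\|x\|_X$ is the norm of $(x_1^*,\dots,x_N^*)=\sum_{k\le N}(x_k^*-x_{k+1}^*)\mathbf 1_{\{1,\dots,k\}}$. The triangle inequality, the definition of $\Phi_m(X)$, and (1) give
$$\|x\|_X\le\sum_{k\le N}(x_k^*-x_{k+1}^*)\varphi_X(k)\le\Phi_m(X)\sum_{k\le N}(x_k^*-x_{k+1}^*)k^{1/p}=\Phi_m(X)\,\|x\|_{\ell_{p,1}}.\tag{10}$$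
Apply this to coefficient arrays and use Theorem 1. As $\Phi_m(X)\ge\varphi_X(1)=1$, the number $m^\delta\Phi_m(X)$ is at least $1$, as the definition of the constant demands, and $\mathrm{BH}^{\mathrm{mult}}_X(m)\le m^\delta\Phi_m(X)$.

*Lower bound.* Write $\mathrm{BH}=\mathrm{BH}^{\mathrm{mult}}_X(m)$, and assume it is finite. We generalize the Fourier matrix from the beginning to $m$ slots, and allow the sizes of the slots to differ by one, so that the number of entries can come close to any given $k$.

**Step 1: flat arrays with nearly equal side lengths.** For $n\ge1$ and $1\le j\le m$ let $d_1=\dots=d_j=n+1$, $d_{j+1}=\dots=d_m=n$, and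
$$K_j=\prod_{k=1}^md_k=(n+1)^jn^{m-j},\qquad K_0=n^m .$$
For $1\le k<m$ let $F_k$ be the following $d_k\times d_{k+1}$ matrix with unimodular entries: the Fourier matrix $(e^{2\pi ist/d_k})_{s,t}$ if $d_{k+1}=d_k$, and that matrix with one column deleted if $d_{k+1}=d_k-1$. The full Fourier matrix is $\sqrt{d_k}$ times a unitary, and deleting a column does not increase the norm, so $\|F_k:\ell_2\to\ell_2\|\le\sqrt{d_k}$. Put $a_{\mathbf i}=\prod_{k<m}F_k(i_k,i_{k+1})$ for $\mathbf i\in\prod_k[d_k]$, and $a_{\mathbf i}=0$ for all other $\mathbf i\in\mathcal M(m,n+1)$. On $\prod_k\mathbb C^{d_k}$ we have, for $m\ge2$,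
$$L_a=(x^1)^TF_1D_{x^2}F_2D_{x^3}\cdots D_{x^{m-1}}F_{m-1}x^m,$$
and $\|x^1\|_2\le\sqrt{d_1}$, $\|x^m\|_2\le\sqrt{d_m}$, so
$$\|a\|_\infty\le\sqrt{d_1}\,\Big(\prod_{k<m}\sqrt{d_k}\Big)\sqrt{d_m}=\sqrt{n+1}\,\sqrt{K_j}.$$
For $m=1$ we have $j=1$, $L_a=\sum_{i\le n+1}x_i$, and $\|a\|_\infty=n+1=\sqrt{n+1}\sqrt{K_1}$, so the bound holds as well. Since $|a|$ is the indicator of a set with $K_j$ elements,
$$\varphi_X(K_j)\le\mathrm{BH}\,\sqrt{n+1}\,\sqrt{K_j}.\tag{11}$$

**Step 2: every $k$ is close to some $K_j$.** Let $k\ge2$ be an integer. As $j$ runs from $0$ to $m$, $K_j$ increases from $n^m$ to $(n+1)^m$, which is $K_0$ for $n+1$; so there are $n\ge1$ and $1\le j\le m$ with $K_{j-1}<k\le K_j$. Then $K_j=\frac{n+1}nK_{j-1}\le2K_{j-1}\le2k$. From $n^m\le K_{j-1}<k$ we get $n+1\le2n\le2k^{1/m}$. Monotonicity of the norm and (11) yield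
$$\varphi_X(k)\le\varphi_X(K_j)\le\mathrm{BH}\,\sqrt{2k^{1/m}}\,\sqrt{2k}=2\,\mathrm{BH}\,k^{\frac12+\frac1{2m}}=2\,\mathrm{BH}\,k^{1/p}.$$
For $k=1$, $\varphi_X(1)=1\le2\,\mathrm{BH}$. Hence $\Phi_m(X)\le2\,\mathrm{BH}^{\mathrm{mult}}_X(m)$.

**Step 3: the consequences.** The two bounds give $\mathrm{BH}^{\mathrm{mult}}_X(m)<\infty$ if and only if $\Phi_m(X)<\infty$. If this holds, then (10) reads $\|x\|_X\le\Phi_m(X)\|x\|_{\ell_{p_m,1}}$ for all finitely supported $x$, so the norm of $X$ is dominated by that of $\ell_{p_m,1}$. The space $\ell_{p_m,1}$ is itself symmetric and has a Bohnenblust–Hille inequality of order $m$ by Theorem 1. In this sense it is the smallest symmetric space with such an inequality. $\blacksquare$
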